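\title{Pfister divisors of quadratic forms that become hyperbolic over the function field of a quadric}

\begin{abstract}
Let $p$ and $q$ be anisotropic quadratic forms over a field $F$ of characteristic $\neq 2$, with $2^s<\dim p\le 2^{s+1}$, and suppose that $q$ becomes hyperbolic over the function field of the quadric $p=0$. Scully asked whether $q$ must be divisible by an $(s+1)$-fold Pfister form. We show that the answer is yes for $\dim p\le 4$, and no for every value $\dim p\ge 5$ over suitable fields of characteristic $0$. In the counterexamples $q$ is not even divisible by a $3$-fold Pfister form, however large $\dim p$ is. The form $q$ is a generic sum of Pfister forms containing $p$. Reduction at a valuation of residue characteristic $2$ turns the values of these forms into linear subspaces of the residue field, and a common $3$-fold factor into a subfield that is too large to exist.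
\end{abstract}

\section{The question and the answer}\label{sec:intro}

Let $F$ be a field of characteristic $\neq 2$. A \emph{form} over $F$ is a nondegenerate quadratic form on a finite-dimensional $F$-vector space, and $\langle c_1,\dots,c_n\rangle$ is the diagonal form $c_1x_1^2+\dots+c_nx_n^2$. A form is \emph{isotropic} if it vanishes at a nonzero vector, \emph{anisotropic} otherwise, and \emph{hyperbolic} if it is an orthogonal sum of copies of $\langle 1,-1\rangle$. We write $q_M$ for the form obtained from $q$ by extending scalars to a field $M\supseteq F$. For an anisotropic form $p$ of dimension $\ge 2$, let $F(p)$ be the function field of the projective quadric $\{p=0\}$; this is the field over which $p$ acquires a generic zero. Which anisotropic forms $q$ become hyperbolic over $F(p)$?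

For $p=\langle 1,-d\rangle$ we have $F(p)=F(\sqrt d)$, and the answer is: the multiples $\langle 1,-d\rangle\otimes\tau$. The same holds for products of such binary forms. For $m\ge1$, an \emph{$m$-fold Pfister form} is a form
\[
\langle\langle a_1,\dots,a_m\rangle\rangle=\langle 1,-a_1\rangle\otimes\cdots\otimes\langle 1,-a_m\rangle\qquad(a_i\in F^\times)
\]
of dimension $2^m$; the $a_i$ are its \emph{slots}. A Pfister form $\pi$ \emph{divides} $q$ if $q\simeq\pi\otimes\tau$ for some form $\tau$ over $F$. If $\pi$ is an anisotropic Pfister form, the anisotropic forms that become hyperbolic over $F(\pi)$ are exactly those divisible by $\pi$ (facts (F4) and (F5) in Section~\ref{sec:background}).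

For general $p$, let $s\ge 0$ be the integer with $2^s<\dim p\le 2^{s+1}$. A Pfister form that contains a scalar multiple of $p$ has at least $s+1$ slots. If one with exactly $s+1$ slots exists, it divides every anisotropic $q$ that is hyperbolic over $F(p)$ (Remark~\ref{rem:neighbor}). If none exists, the numerical consequences of such a divisibility still hold. To state them, recall the \emph{Knebusch splitting tower} of an anisotropic form $q$: put $F_0=F$, $q_0=q$, and, while $\dim q_r\ge2$, let $F_{r+1}=F_r(q_r)$ and let $q_{r+1}$ be the anisotropic part of $(q_r)_{F_{r+1}}$. The \emph{height} $h(q)$ is the least $h$ with $\dim q_h\le1$, and the \emph{higher Witt index}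
\[
i_r(q)=\tfrac12(\dim q_{r-1}-\dim q_r)\qquad(1\le r\le h(q))
\]
counts the hyperbolic planes that split off at the $r$-th step. The following two facts are recorded in \cite{Scully}; here $p$ and $q$ are anisotropic of dimension $\ge2$.
\begin{itemize}
\item[(N1)] If $q$ is divisible by an $m$-fold Pfister form, $m\ge1$, then $2^m$ divides $i_r(q)$ for all $1\le r<h(q)$.
\item[(N2)] If $q_{F(p)}$ is hyperbolic, then $2^{s+1}$ divides $\dim q$, and $2^{s+1}$ divides $i_r(q)$ for all $1\le r<h(q)$.
\end{itemize}
The last index has to be excluded: an anisotropic $m$-fold Pfister form has height $1$ and $i_1=2^{m-1}$. By (N1) and (N2), a form that is hyperbolic over $F(p)$ has the dimension and the higher Witt indices that divisibility by an $(s+1)$-fold Pfister form would force, and one would guess that such a divisibility is the reason. This is posed as an open question in \cite{Scully}.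

\medskip
\noindent\textbf{Question.} \emph{Let $p$ and $q$ be anisotropic forms of dimension $\ge2$ over $F$, with $2^s<\dim p\le2^{s+1}$. If $q_{F(p)}$ is hyperbolic, is $q$ divisible by an $(s+1)$-fold Pfister form?}
\medskip

The answer is yes for $\dim p\le4$ and no in general.

\begin{theorem}\label{thm:positive}
Let $F$ be a field of characteristic $\neq2$, and let $p,q$ be anisotropic forms of dimension $\ge2$ over $F$ with $q_{F(p)}$ hyperbolic. If $\dim p=2$, then $q$ is divisible by a $1$-fold Pfister form. If $\dim p\ge3$, then $q$ is divisible by a $2$-fold Pfister form. In particular, the Question has a positive answer for $s\le1$.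
\end{theorem}

For the counterexamples, fix $m\geq 1$ and indeterminates $a_1,\dots,a_m$. Put $[m]=\{1,\dots,m\}$, $a_S=\prod_{j\in S}a_j$ for $S\subseteq[m]$, and
\[
\mathcal I=\{I\subseteq[m]:|I|\ge3\},\qquad \Lambda=\{\varnothing\}\cup\mathcal I,\qquad N=|\mathcal I|=2^m-1-m-\tbinom m2 .
\]
Let $\sigma_\varnothing=\langle\langle a_1,\dots,a_m\rangle\rangle$. For $I\in\mathcal I$, with $i=\max I$ and $J=I\setminus\{i\}$, let $\sigma_I$ be the Pfister form obtained from $\langle\langle a_1,\dots,a_m\rangle\rangle$ by replacing the slot $a_i$ by
\[
f_I=a_i+(-1)^{|J|}a_J .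
\]

\begin{theorem}\label{thm:counter}
Let $k$ be a field of characteristic $0$, let $n=m+1\ge5$, and let $F=k(a_1,\dots,a_m)(t_I:I\in\mathcal I)$ be a rational function field. Put
\[
p=\langle1,-a_1,\dots,-a_m\rangle,\qquad q=\sigma_\varnothing\perp\big(\perp_{I\in\mathcal I}t_I\sigma_I\big).
\]
Then $p$, of dimension $n$, and $q$ are anisotropic, $q_{F(p)}$ is hyperbolic, and $q$ is not divisible by any $3$-fold Pfister form over $F$. If $2^s<n\le2^{s+1}$, then $s+1\ge3$, so $q$ is not divisible by an $(s+1)$-fold Pfister form.
\end{theorem}

In the smallest case $n=5$ we have $s=2$, $N=5$ and $\dim q=96$. Over $\mathbb C(a,b,c,d,t_1,\dots,t_5)$, for instance, $p=\langle1,-a,-b,-c,-d\rangle$ and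
\begin{align*}
q=\langle\langle a,b,c,d\rangle\rangle&\perp t_1\langle\langle a,b,c+ab,d\rangle\rangle\perp t_2\langle\langle a,b,c,d+ab\rangle\rangle\\
&\perp t_3\langle\langle a,b,c,d+ac\rangle\rangle\perp t_4\langle\langle a,b,c,d+bc\rangle\rangle\perp t_5\langle\langle a,b,c,d-abc\rangle\rangle .
\end{align*}
The two theorems together determine how much divisibility is forced by $\dim p$ alone.

\begin{corollary}\label{cor:sharp}
For $n\ge2$ let $r(n)$ be the largest $r$ such that, over all fields $F$ of characteristic $\neq2$, every anisotropic form $q$ of dimension $\ge2$ that is hyperbolic over $F(p)$ for some anisotropic $p$ with $\dim p=n$ is divisible by an $r$-fold Pfister form. Then $r(2)=1$ and $r(n)=2$ for all $n\ge3$.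
\end{corollary}

\begin{remark}\label{rem:converse}
By (N2), the forms $q$ of Theorem~\ref{thm:counter} have $\dim q$ and all $i_r(q)$ with $1\le r<h(q)$ divisible by $2^{s+1}$, with $s$ as large as we like, yet no $3$-fold Pfister form divides them. So the converse of (N1) fails as well.
\end{remark}

Section~\ref{sec:positive} proves Theorem~\ref{thm:positive} and a positive answer for $\dim q\le2^{s+2}$; the latter and Remark~\ref{rem:converse} are the only places where (N2) is used. The proof of Theorem~\ref{thm:counter} has three parts. Section~\ref{sec:gluing} reduces it to the statement that the forms $\sigma_\lambda$ have no common $3$-fold Pfister divisor. Sections~\ref{sec:dyadic} and~\ref{sec:family} translate that statement into linear algebra over a field of characteristic $2$, first by hand for $m=3$ and then in general. Section~\ref{sec:fields} settles it by bounding the degree of certain subfields. The proof is assembled in Section~\ref{sec:final}. Counterexamples over fields of odd characteristic are not treated here.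

\section{Background}\label{sec:background}

All fields that carry forms have characteristic $\neq2$. The zero form is allowed; it counts as anisotropic, as hyperbolic, and as divisible by every Pfister form. We write $\psi\subseteq\varphi$, and call $\psi$ a \emph{subform}, if $\varphi\simeq\psi\perp\psi_1$ for some $\psi_1$. The set of nonzero values of $\varphi$ is $D(\varphi)$. A Pfister form $\rho$ splits as $\rho\simeq\langle1\rangle\perp\rho'$; the \emph{pure part} $\rho'$ is determined up to isometry by (F1) below. A form divisible by an $r$-fold Pfister form is divisible by an $r'$-fold one for $1\le r'\le r$: keep the first $r'$ slots. Textbook references for the following facts are \cite{Lam} and \cite{EKM}.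

\begin{itemize}
\item[(F1)] \emph{Witt's theorems.} If $\varphi\perp\psi_1\simeq\varphi\perp\psi_2$, then $\psi_1\simeq\psi_2$. Every form is the orthogonal sum of a hyperbolic form and an anisotropic form, its \emph{anisotropic part}, which is unique up to isometry. If $\varphi,\psi$ are anisotropic and $\varphi\perp-\psi$ is hyperbolic, then $\varphi\simeq\psi$. If $c\in D(\varphi)$, then $\langle c\rangle\subseteq\varphi$.
\item[(F2)] A subform of dimension $>l$ of a hyperbolic form of dimension $2l$ is isotropic, because its underlying space meets an $l$-dimensional subspace on which the form vanishes. A product of a hyperbolic form with any form is hyperbolic.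
\item[(F3)] \emph{Function fields.} The form $p_{F(p)}$ is isotropic. If $\dim p=2$, then $p\simeq c\langle1,-d\rangle$ and $F(p)=F(\sqrt d)$. If $\dim p\ge3$, the quadric is geometrically integral, so for every extension $M/F$ the quadric of $p_M$ has a function field $M(p)\supseteq F(p)$; if $p_M$ is isotropic, projection from a rational point shows that $M(p)/M$ is purely transcendental. Anisotropic forms stay anisotropic under purely transcendental extensions. Applied to the anisotropic part, this shows that a form which becomes hyperbolic over such an extension is hyperbolic.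
\item[(F4)] An isotropic Pfister form is hyperbolic. For a Pfister form $\rho$, the set $D(\rho)$ is a subgroup of the multiplicative group, and $c\rho\simeq\rho$ for $c\in D(\rho)$.
\item[(F5)] If $\pi$ is an anisotropic Pfister form over $F$, $q$ is anisotropic and $q_{F(\pi)}$ is hyperbolic, then $\pi$ divides $q$.
\item[(F6)] \emph{Springer's theorem.} Let $\varphi_0,\varphi_1$ be forms over a field $E_0$. Over the field of Laurent series $E_0((t))$, the form $\varphi_0\perp t\varphi_1$ is anisotropic (respectively hyperbolic) if and only if both $\varphi_0$ and $\varphi_1$ are anisotropic (respectively hyperbolic) over $E_0$.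
\end{itemize}

A Pfister form $\sigma$ with slots $c_1,\dots,c_m$ has an orthogonal basis $(e_S)_{S\subseteq[m]}$, obtained by tensoring the standard bases of the factors $\langle1,-c_j\rangle$, with
\begin{equation}\label{eq:basis}
\sigma(e_S)=(-1)^{|S|}c_S,\qquad c_S=\prod_{j\in S}c_j .
\end{equation}
The vectors $e_S$ with $S\ne\varnothing$ span the pure part $\sigma'$. The next lemma says that a divisor of a Pfister form is visible in the pure parts.

\begin{lemma}\label{lem:pure}
If a Pfister form $\rho$ divides a Pfister form $\sigma$, then $\rho\subseteq\sigma$ and $\rho'\subseteq\sigma'$.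
\end{lemma}

\begin{proof}
Write $\sigma\simeq b_1\rho\perp\dots\perp b_l\rho$. Since $1\in D(\sigma)$, we have $1=\sum_j b_jr_j$ with $r_j\in D(\rho)\cup\{0\}$. Put $b_j^*=b_jr_j$ if $r_j\ne0$ and $b_j^*=b_j$ otherwise. By (F4), $b_j^*\rho\simeq b_j\rho$, so $\sigma\simeq\rho\otimes\tau$ with $\tau=\langle b_1^*,\dots,b_l^*\rangle$. Now $1$ is the sum of the $b_j^*$ with $r_j\neq0$, so $1\in D(\tau)$ and $\tau\simeq\langle1\rangle\perp\tau_1$ by (F1). Hence $\sigma\simeq\rho\perp\rho\otimes\tau_1$, and canceling $\langle1\rangle$ gives $\sigma'\simeq\rho'\perp\rho\otimes\tau_1$.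
\end{proof}

\section{Cases with a positive answer}\label{sec:positive}

Fact (F5) produces a divisor from hyperbolicity over the function field of a Pfister form $\pi$. To use it, we transfer hyperbolicity from $F(p)$ to $F(\pi)$, which is possible as soon as $p$ is isotropic over $F(\pi)$.

\begin{lemma}\label{lem:transfer}
Let $p,q$ be anisotropic forms over $F$ with $\dim p\ge3$ and $q_{F(p)}$ hyperbolic. Let $\pi$ be an $r$-fold Pfister form over $F$, and suppose that $p$ has a subform $\psi$ with $\dim\psi>2^{r-1}$ and $c\psi\subseteq\pi$ for some $c\in F^\times$. Then $\pi$ divides $q$.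
\end{lemma}

\begin{proof}
Over any extension of $F$ where $\pi$ is isotropic, $\pi$ is hyperbolic by (F4), so $\psi$ and $p$ are isotropic by (F2). Over $F$ itself this shows that $\pi$ is anisotropic. Over $M=F(\pi)$ it shows that $p_M$ is isotropic. As $\dim p\ge3$, (F3) gives that $M(p)$ is a purely transcendental extension of $M$ containing $F(p)$. So $q_{M(p)}$ is hyperbolic, hence $q_M$ is hyperbolic by (F3), and (F5) applies.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:positive}]
If $\dim p=2$, write $p\simeq c\langle\langle d\rangle\rangle$. Then $\pi=\langle\langle d\rangle\rangle$ is anisotropic and $F(\pi)=F(\sqrt d)=F(p)$, so $\pi$ divides $q$ by (F5). If $\dim p\ge3$, diagonalize $p$ and write three of its entries as $c,-ca,-cb$. Then $\psi=c\langle1,-a,-b\rangle\subseteq p$ and $c\psi\simeq\langle 1,-a,-b\rangle\subseteq\langle1,-a,-b,ab\rangle=\langle\langle a,b\rangle\rangle$. Since $3>2$, Lemma~\ref{lem:transfer} shows that $\langle\langle a,b\rangle\rangle$ divides $q$. Finally, $s=0$ means $\dim p=2$, and $s=1$ means $\dim p\in\{3,4\}$.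
\end{proof}

\begin{remark}\label{rem:neighbor}
If $\dim p\ge3$ and $cp\subseteq\pi$ for an $(s+1)$-fold Pfister form $\pi$, then Lemma~\ref{lem:transfer} with $\psi=p$ shows that $\pi$ divides $q$. The proof of Theorem~\ref{thm:positive} works because every ternary form lies, up to a scalar, in a $2$-fold Pfister form. To obtain a $3$-fold divisor in this way, one would need a $5$-dimensional subform of $p$ that lies, up to a scalar, in a $3$-fold Pfister form. By Theorem~\ref{thm:counter}, the form $\langle1,-a_1,\dots,-a_m\rangle$ has none.
\end{remark}

The answer is also positive when $q$ is small, because (N2) then leaves no room for a splitting tower with two steps.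

\begin{proposition}\label{prop:small}
In the situation of the Question, suppose that $q_{F(p)}$ is hyperbolic and $\dim q\le2^{s+2}$. Then $q$ is divisible by an $(s+1)$-fold Pfister form.
\end{proposition}

\begin{proof}
By (N2), $\dim q\in\{2^{s+1},2^{s+2}\}$. Suppose $h(q)\ge2$, that is, $\dim q_1\ge2$. The index $i_1(q)$ is positive by (F3) and divisible by $2^{s+1}$ by (N2), so $\dim q_1=\dim q-2i_1(q)\le2^{s+2}-2^{s+2}=0$, a contradiction. So $h(q)=1$, and $\dim q_1\le1$ is even, which means that $q_{F(q)}$ is hyperbolic. By a theorem of Knebusch and Wadsworth, an anisotropic form $q$ of dimension $\geq 2$ with $q_{F(q)}$ hyperbolic is a scalar multiple of a Pfister form. That Pfister form has dimension $\ge2^{s+1}$, hence at least $s+1$ slots.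
\end{proof}

\section{Generic sums}\label{sec:gluing}

A Pfister form $\sigma$ that contains $p$ is isotropic, hence hyperbolic, over $F(p)$; but it has at least $s+1$ slots, so it cannot be a counterexample. Orthogonal sums of scalar multiples of such forms are still hyperbolic over $F(p)$. The difficulty is that a sum may be isotropic, and may have Pfister divisors that have nothing to do with the summands. Both problems disappear if the scalars are independent variables: over Laurent series fields, Springer's theorem separates the summands again.

\begin{lemma}\label{lem:laurent}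
Let $E=E_0((t))$, let $\varphi_0,\varphi_1$ be anisotropic forms over $E_0$, not both zero, and let $\rho$ be an $r$-fold Pfister form over $E$, $r\ge1$, that divides $\varphi=\varphi_0\perp t\varphi_1$.
\begin{itemize}
\item[(a)] If $\rho\simeq(\rho_0)_E$ for an $r$-fold Pfister form $\rho_0$ over $E_0$, then $\rho_0$ divides $\varphi_0$ and $\varphi_1$ over $E_0$.
\item[(b)] If $\dim\varphi_0\ne\dim\varphi_1$, then $\rho\simeq(\rho_0)_E$ for some $r$-fold Pfister form $\rho_0$ over $E_0$.
\end{itemize}
\end{lemma}

\begin{proof}
By (F6), $\varphi$ is anisotropic. Since $\varphi\neq0$, it contains a scalar multiple of $\rho$, so $\rho$ is anisotropic.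

(a) The form $\rho_0$ is anisotropic; let $M=E_0(\rho_0)$. It is hyperbolic over $M$ by (F3) and (F4). So $\rho$ and its multiple $\varphi$ are hyperbolic over $M((t))\supseteq E$. By (F6) over $M$, both $\varphi_0$ and $\varphi_1$ are hyperbolic over $M$, and (F5) applies to each.

(b) A power series with constant term $1$ is a square, as the characteristic is not $2$. So every slot of $\rho$ may be taken of the form $b$ or $bt$ with $b\in E_0^\times$. We have
\[
\langle\langle x,-xy\rangle\rangle=\langle1,-x,xy,-x^2y\rangle\simeq\langle1,-x,-y,xy\rangle=\langle\langle x,y\rangle\rangle,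
\]
so $\langle\langle bt,ct\rangle\rangle\simeq\langle\langle bt,-bct^2\rangle\rangle\simeq\langle\langle bt,-bc\rangle\rangle$. Repeating this leaves at most one slot involving $t$. If none is left, we are done. Suppose that a slot $bt$ is left, and let $u=\sqrt{bt}$. Then $E=E_0((u^2))$ and $E(u)=E_0((u))$. Over $E(u)$ the factor $\langle1,-bt\rangle$ is hyperbolic, hence so are $\rho$ and $\varphi$. Also $t=b^{-1}u^2=b\,(u/b)^2$, so $\varphi_{E(u)}\simeq(\varphi_0\perp b\varphi_1)_{E(u)}$. By (F6) for the variable $u$ and the pair $(\varphi_0\perp b\varphi_1,0)$, the form $\varphi_0\perp b\varphi_1$ is hyperbolic over $E_0$. As $\varphi_0$ and $-b\varphi_1$ are anisotropic, (F1) gives $\varphi_0\simeq-b\varphi_1$, which contradicts $\dim\varphi_0\ne\dim\varphi_1$.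
\end{proof}

\begin{proposition}\label{prop:gluing}
Let $N\ge2$, and let $\sigma_0,\dots,\sigma_N$ be anisotropic forms of the same dimension $e\ge1$ over a field $E_0$. Put $E_j=E_0((t_1))\cdots((t_j))$ and $q_j=\sigma_0\perp t_1\sigma_1\perp\dots\perp t_j\sigma_j$ over $E_j$. Then $q_N$ is anisotropic over $E_N$. If $q_N$ is divisible by an $r$-fold Pfister form over $E_N$, then some $r$-fold Pfister form over $E_0$ divides all of $\sigma_0,\dots,\sigma_N$.
\end{proposition}

\begin{proof}
By (F6) and induction on $j$, applied to the pairs $(\sigma_l,0)$ and $(q_{j-1},\sigma_j)$ over $E_{j-1}$, the forms $\sigma_l$ and $q_j$ are anisotropic over $E_j$. We prove by descending induction on $j$ that some $r$-fold Pfister form $\rho_j$ over $E_j$ divides $q_j$ and $\sigma_{j+1},\dots,\sigma_N$ over $E_j$. For $j=N$ this is the hypothesis, and for $j=0$ it is the assertion, since $q_0=\sigma_0$.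

Let $\rho_j$ be given, $j\ge1$. First we descend it to $E_{j-1}$ by Lemma~\ref{lem:laurent}(b) with $t=t_j$. If $j=N$, take $(\varphi_0,\varphi_1)=(q_{N-1},\sigma_N)$; the dimensions $Ne$ and $e$ differ because $N\ge2$. If $j<N$, take $(\varphi_0,\varphi_1)=(\sigma_N,0)$, of dimensions $e$ and $0$. In both cases $\rho_j\simeq(\rho_{j-1})_{E_j}$ for an $r$-fold Pfister form $\rho_{j-1}$ over $E_{j-1}$. Lemma~\ref{lem:laurent}(a) for the pair $(q_{j-1},\sigma_j)$ shows that $\rho_{j-1}$ divides $q_{j-1}$ and $\sigma_j$, and for the pairs $(\sigma_l,0)$ with $l>j$ it shows that $\rho_{j-1}$ divides $\sigma_l$.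
\end{proof}

The condition $N\ge2$, like the condition on dimensions in Lemma~\ref{lem:laurent}(b), cannot be dropped: for $\sigma_0=\sigma_1=\langle1\rangle$, the form $\langle1,t\rangle=\langle\langle-t\rangle\rangle$ is a $1$-fold Pfister form, but no Pfister form divides $\langle1\rangle$.

We are left with the following task: find Pfister forms of the same dimension that contain $p$ and have no common $3$-fold divisor.

\section{Values modulo a dyadic prime}\label{sec:dyadic}

If $\rho$ divides $\sigma$, then $D(\rho')\subseteq D(\sigma')$ by Lemma~\ref{lem:pure}, so a common divisor of several Pfister forms is constrained by the common values of their pure parts. These sets of values are hard to intersect, since they are not closed under addition. In characteristic $2$, however, the map $x\mapsto\sum u_ix_i^2$ is additive. We therefore reduce values modulo a valuation with residue characteristic $2$.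

Let $(H,v)$ be a discretely valued field of characteristic $0$ with valuation ring $O$, uniformizer $\varpi$, and residue field $K$ of characteristic $2$; write $x\mapsto\bar x$ for reduction. The squares of $K$ form a subfield $K^2$. For a form $\psi$ over $H$ put
\[
M(\psi)=\{0\}\cup\{\bar d: d\in D(\psi),\ v(d)=0\}\subseteq K .
\]
This set depends only on the isometry class of $\psi$, and $\psi_1\subseteq\psi_2$ implies $M(\psi_1)\subseteq M(\psi_2)$.

\begin{lemma}\label{lem:reduction}
Let $\varphi=\langle u_1,\dots,u_l\rangle$ with $u_i\in O^\times$ and $\bar u_1,\dots,\bar u_l$ linearly independent over $K^2$. Then $\varphi$ is anisotropic and $M(\varphi)=\sum_iK^2\bar u_i$. If $\psi\subseteq\varphi$, then $M(\psi)$ is a $K^2$-subspace of $K$ of dimension $\dim\psi$.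
\end{lemma}

\begin{proof}
Let $\Phi\colon K^l\to K$, $\Phi(y)=\sum_i\bar u_iy_i^2$. Since $K$ has characteristic $2$, $\Phi$ is additive; it satisfies $\Phi(\alpha y)=\alpha^2\Phi(y)$; and it is injective by the independence hypothesis. So $\Phi$ maps a $K$-subspace of dimension $r$ onto a $K^2$-subspace of dimension $r$.

If $x\in O^l$ has a unit coordinate, then $\overline{\varphi(x)}=\Phi(\bar x)\ne0$. Scaling by powers of $\varpi$ gives $v(\varphi(x))=2\min_iv(x_i)$ for all $x\in H^l\setminus\{0\}$. In particular $\varphi$ is anisotropic.

Let $\psi\simeq\varphi|_X$ with $X\subseteq H^l$ of dimension $r$, and let $X_0=X\cap O^l$. As a submodule of $O^l$ that spans $X$, it is free of rank $r$. If $x\in X_0\cap\varpi O^l$, then $\varpi^{-1}x\in X\cap O^l$, so $X_0\cap\varpi O^l=\varpi X_0$. Hence the image $\bar X$ of $X_0$ in $K^l$ is isomorphic to $X_0/\varpi X_0$ and has dimension $r$. By the formula for $v(\varphi(x))$, a nonzero vector $x\in X$ has $v(\varphi(x))=0$ if and only if $x\in X_0$ and $\bar x\ne0$. Therefore $M(\psi)=\Phi(\bar X)$, a $K^2$-space of dimension $r$. For $X=H^l$ we get $M(\varphi)=\Phi(K^l)=\sum_iK^2\bar u_i$.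
\end{proof}

The independence hypothesis is needed: for $\langle1,1\rangle$ over $\mathbb Q_2$ the set $M$ is $\mathbb F_2$, of dimension $1$. The point of the last assertion is that $\psi$ is an arbitrary subform; we will apply it to an unknown Pfister form about whose slots nothing is assumed.

From now on $H$ is the following field. Let $k'$ be a finite extension of $\mathbb Q_2$ with valuation $v$ and residue field $\kappa$, and let $H=k'(a_1,\dots,a_m)$ carry the \emph{Gauss valuation}: the valuation of a polynomial is the minimum of the valuations of its coefficients, and $v(g/h)=v(g)-v(h)$. It is discrete, and its residue field is the rational function field $K=\kappa(a_1,\dots,a_m)$, where $a_j$ also denotes the residue of $a_j$. Since $\kappa$ is finite, $\kappa^2=\kappa$ and $K^2=\kappa(a_1^2,\dots,a_m^2)$. The $2^m$ monomials $a_S$ form a basis of $K$ over $K^2$, and we write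
\[
y=\sum_{S\subseteq[m]}y_Sa_S\qquad(y_S\in K^2)
\]
for $y\in K$. Signs disappear under reduction.

\begin{example}\label{ex:three}
Let $m=3$, write $a,b,c$ for the variables, and let $p=\langle1,-a,-b,-c\rangle$. Here $\mathcal I=\{\{1,2,3\}\}$, and the two forms are
\begin{align*}
\sigma_\varnothing&=\langle\langle a,b,c\rangle\rangle=\langle1,-a,-b,-c,ab,ac,bc,-abc\rangle,\\
\sigma&=\langle\langle a,b,c+ab\rangle\rangle=\langle1,-a,-b,ab\rangle\perp-(c+ab)\langle1,-a,-b,ab\rangle .
\end{align*}
The first contains $p$. So does the second: it contains $\langle1,-a,-b\rangle\perp\langle ab,-(c+ab)\rangle$, and the binary form represents $ab-(c+ab)=-c$. The residues of the entries of $\sigma$ are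
\[
1,\quad a,\quad b,\quad ab,\quad c+ab,\quad ac+a^2b,\quad bc+b^2a,\quad abc+a^2b^2 .
\]
The last four are $c,ac,bc,abc$ plus $K^2$-multiples of the first four, so all eight form a basis of $K$, and Lemma~\ref{lem:reduction} applies to both forms. It gives $M(\sigma)=K=M(\sigma_\varnothing)$, which does not distinguish them. The pure parts do. In $\sigma'$ the entry $1$ is missing; the entries $a,b,ab$ still absorb the corrections $ab$, $a^2b$, $b^2a$, but the correction $a^2b^2\cdot1$ stays. Thus
\begin{align*}
M(\sigma_\varnothing')&=\operatorname{span}_{K^2}\{a,b,c,ab,ac,bc,\ abc\},\\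
M(\sigma')&=\operatorname{span}_{K^2}\{a,b,c,ab,ac,bc,\ abc+a^2b^2\}.
\end{align*}
These hyperplanes meet in the $6$-dimensional span of $a,b,c,ab,ac,bc$. If a $3$-fold Pfister form $\rho$ divided both forms over $H$, this intersection would contain $M(\rho')$ by Lemma~\ref{lem:pure}, and $M(\rho')$ has dimension $7$ by Lemma~\ref{lem:reduction}. So there is no common $3$-fold divisor. This is no counterexample to the Question, since $s=1$ for $\dim p=4$, but it is the mechanism of the proof: the change of slot $c\mapsto c+ab$ keeps $p$ as a subform and removes the monomial $abc$ from the common values.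
\end{example}

\section{The Pfister forms $\sigma_I$}\label{sec:family}

For general $m$ we repeat the change of slot once for each monomial $a_I$ of degree $\ge3$. In $\sigma_I$ the entry indexed by $I$ is $\pm a_Jf_I=\pm a_I\pm a_J^2$, which ties $a_I$ to the monomial $1$ as in Example~\ref{ex:three}. Fix $I\in\mathcal I$ with $i=\max I$ and $J=I\setminus\{i\}$; only $i\in I$ will matter. The slots of $\sigma_I$ are $c_j=a_j$ for $j\ne i$ and $c_i=f_I$.

\begin{lemma}\label{lem:contain}
Over $\mathbb Q(a_1,\dots,a_m)$, and hence over every extension field, $p=\langle1,-a_1,\dots,-a_m\rangle$ is a subform of $\sigma_\lambda$ for all $\lambda\in\Lambda$.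
\end{lemma}

\begin{proof}
We use the basis \eqref{eq:basis}. In $\sigma_\varnothing$ the vectors $e_\varnothing,e_{\{1\}},\dots,e_{\{m\}}$ have values $1,-a_1,\dots,-a_m$. In $\sigma_I$ take $e_\varnothing$, the $e_{\{j\}}$ with $j\ne i$, and $e_{\{i\}}+e_J$. Since $|J|\ge2$, the vector $e_J$ is none of the other basis vectors used, so these $m+1$ vectors are pairwise orthogonal. Since $i\notin J$, we have $c_J=a_J$, and the values are $1$, $-a_j$ and $-f_I+(-1)^{|J|}a_J=-a_i$.
\end{proof}

\begin{lemma}\label{lem:hyperplanes}
Over $H$, each $\sigma_\lambda$ has unit entries whose residues form a $K^2$-basis of $K$; in particular it is anisotropic. Moreover $M(\sigma_\varnothing')=\{y:y_\varnothing=0\}$, and $M(\sigma_I')=\ker\ell_I$ for the $K^2$-linear form $\ell_I(y)=y_\varnothing+a_J^2\,y_I$. Consequently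
\begin{equation}\label{eq:intersection}
\bigcap_{\lambda\in\Lambda}M(\sigma_\lambda')=\operatorname{span}_{K^2}\{a_S:1\le|S|\le2\}.
\end{equation}
\end{lemma}

\begin{proof}
The residues of the entries of $\sigma_\varnothing$ are the $a_S$, and those of $\sigma_\varnothing'$ are the $a_S$ with $S\ne\varnothing$; Lemma~\ref{lem:reduction} gives the assertions on $\sigma_\varnothing$.

In $\sigma_I$ the slot $f_I$ is a unit with residue $a_i+a_J$. For $T\subseteq[m]\setminus\{i\}$ the residues of the entries are
\begin{equation}\label{eq:entries}
\bar c_T=a_T,\qquad\bar c_{T\cup\{i\}}=a_T(a_i+a_J)=a_{T\cup\{i\}}+a_{T\cap J}^2\,a_{T\triangle J},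
\end{equation}
where $T\triangle J$ is the symmetric difference, which does not contain $i$. So the span of the $\bar c_S$ contains all $a_T$, then all $a_{T\cup\{i\}}$, and the $2^m$ elements $\bar c_S$ form a basis of $K$. By Lemma~\ref{lem:reduction}, $\sigma_I$ is anisotropic and $M(\sigma_I')$ is the span of the $\bar c_S$ with $S\ne\varnothing$, of dimension $2^m-1$. This is also the dimension of $\ker\ell_I$, so it suffices to show $\ell_I(\bar c_S)=0$ for $S\ne\varnothing$. Note that $\ell_I(1)=1$, $\ell_I(a_I)=a_J^2$, and $\ell_I(a_S)=0$ for $S\ne\varnothing,I$.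

If $S=T\neq\varnothing$ does not contain $i$, then $T\ne I$ and $\ell_I(\bar c_T)=\ell_I(a_T)=0$. Let $S=T\cup\{i\}$. If $T\ne J$, then $T\cup\{i\}\ne\varnothing,I$; also $T\triangle J\ne\varnothing$, and $T\triangle J\ne I$ since $i\notin T\triangle J$. So both terms in \eqref{eq:entries} lie in $\ker\ell_I$. If $T=J$, then $\bar c_I=a_I+a_J^2$ and $\ell_I(\bar c_I)=a_J^2+a_J^2=0$ in characteristic $2$.

Finally, $y$ lies in all $M(\sigma_\lambda')$ if and only if $y_\varnothing=0$ and $a_J^2y_I=0$ for all $I\in\mathcal I$, which is \eqref{eq:intersection}.
\end{proof}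

\begin{remark}\label{rem:degree2}
The monomials of degree $2$ cannot be removed. Let $\sigma$ be any anisotropic Pfister form over $H$ containing $p$, where $m\geq2$, and let $j\neq l$. Then $\sigma_{H(p)}$ is hyperbolic and $\langle1,-a_j,-a_l\rangle\subseteq p$, so $\langle\langle a_j,a_l\rangle\rangle$ divides $\sigma$ by Lemma~\ref{lem:transfer}. By Lemma~\ref{lem:pure}, $M(\sigma')$ contains $a_j$, $a_l$ and $a_ja_l$. This matches the use of $|J|\ge2$ in Lemma~\ref{lem:contain}.
\end{remark}

\section{Fields spanned by monomials of low degree}\label{sec:fields}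

The space \eqref{eq:intersection} has dimension $m+\binom m2$. For $m=3$ this is $6<7$, which finished Example~\ref{ex:three}. For $m=4$ it is $10$, and counting dimensions no longer excludes the space $M(\rho')$. What remains unused is that $D(\rho)$ is a group. It makes $M(\rho)$ a field of degree $8$ over $K^2$ spanned by elements of degree $\le2$ in the $a_j$. One expects this to be impossible, since a product of three independent elements should have degree at least $3$. Degrees are not additive here, however: $(a_1a_2)(a_1a_3)=a_1^2\cdot a_2a_3$ has degree $2$ over $K^2$. The next lemma avoids degrees of general products by moving one variable at a time into the base field.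

\begin{lemma}\label{lem:fields}
Let $K=K_0(a_1,\dots,a_m)$ be a field extension with $a_j^2\in K_0$ for all $j$ and $[K:K_0]=2^m$, so that the $a_S$ form a $K_0$-basis of $K$. For $d\ge0$ let $P_d$ be the $K_0$-span of the $a_S$ with $|S|\le d$. If $L$ is a field with $K_0\subseteq L\subseteq P_d$, then $[L:K_0]\le2^d$.
\end{lemma}

\begin{proof}
We use induction on $m$, for all $K_0$ and all $d\ge0$ at once. For $m=0$ we have $L=K_0$. Let $m\ge1$ and $K_0'=K_0(a_1)$. Since $[K_0':K_0]\le2$, $[K:K_0']\le2^{m-1}$, and the product is $2^m$, both are equalities. So the induction hypothesis applies to $K=K_0'(a_2,\dots,a_m)$; let $P_d'$ be the $K_0'$-span of the $a_S$ with $S\subseteq\{2,\dots,m\}$ and $|S|\le d$.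

\emph{Case $a_1\in L$.} Then $K_0'\subseteq L$, and $d\ge1$ because $a_1\notin K_0=P_0$. Let $y\in L$ and write $y=z_0+a_1z_1$ with $z_0,z_1$ in the $K_0$-span of the $a_S$, $S\subseteq\{2,\dots,m\}$. Since $y\in P_d$, the element $z_1$ involves only $a_S$ with $|S|\le d-1$. Since $a_1y=a_1^2z_1+a_1z_0$ lies in $L\subseteq P_d$, the same holds for $z_0$. So $L\subseteq P_{d-1}'$. By induction $[L:K_0']\le2^{d-1}$, hence $[L:K_0]\le2^d$.

\emph{Case $a_1\notin L$.} Let $L'=L(a_1)=L+a_1L$. As $a_1^2\in L$, we have $[L':L]=2=[K_0':K_0]$, and computing $[L':K_0]$ in two ways gives $[L':K_0']=[L:K_0]$. We have $P_d\subseteq P_d'$, because $a_S\in K_0'\,a_{S\setminus\{1\}}$, and $P_d'$ is a $K_0'$-space; so $L'\subseteq P_d'$. By induction $[L':K_0']\le2^d$.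
\end{proof}

The bound is attained for $d\le m$ by $L=K_0(a_1,\dots,a_d)$. For $d=2$ and $K_0=K^2$, the fields $K^2(a_j,a_l)=M(\langle\langle a_j,a_l\rangle\rangle)$ come from the common $2$-fold divisors of Remark~\ref{rem:degree2}.

\begin{proposition}\label{prop:nocommon}
No $3$-fold Pfister form over $H$ divides all $\sigma_\lambda$, $\lambda\in\Lambda$.
\end{proposition}

\begin{proof}
Suppose that the $3$-fold Pfister form $\rho$ divides all $\sigma_\lambda$. By Lemma~\ref{lem:pure}, $\rho'\subseteq\rho\subseteq\sigma_\varnothing$ and $\rho'\subseteq\sigma_\lambda'$ for all $\lambda$. By Lemmas~\ref{lem:hyperplanes} and~\ref{lem:reduction}, applied to $\varphi=\sigma_\varnothing$, the sets $M(\rho')\subseteq M(\rho)$ are $K^2$-spaces of dimensions $7$ and $8$. By \eqref{eq:intersection}, $M(\rho')$ lies in the span of the $a_S$ with $1\le|S|\le2$; in particular $1\notin M(\rho')$. Since $1\in M(\rho)$, the space $L=M(\rho)$ equals $K^2\oplus M(\rho')$, and so $K^2\subseteq L\subseteq P_2$ in the notation of Lemma~\ref{lem:fields} with $K_0=K^2$. By (F4), $D(\rho)\cap O^\times$ is a group, and its image $L\setminus\{0\}$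 is a subgroup of $K^\times$. Being also a $K^2$-subspace, $L$ is a field, and $[L:K^2]=8>2^2$. This contradicts Lemma~\ref{lem:fields}.
\end{proof}

\section{Proofs of Theorem~\ref{thm:counter} and Corollary~\ref{cor:sharp}}\label{sec:final}

Proposition~\ref{prop:nocommon} lives over a dyadic field, while $k$ is an arbitrary field of characteristic $0$, which need not have a discrete valuation with $v(2)>0$. (For $k=\mathbb C$, the number $v(2)=l\,v(2^{1/l})$ would be divisible by every $l$.) But an isotropic vector or a factorization of $q$ involves only finitely many elements of $k$, and these can be moved into a dyadic field.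

\begin{lemma}\label{lem:embed}
Every field $k_0$ that is finitely generated over $\mathbb Q$ embeds in a finite extension $k'$ of $\mathbb Q_2$.
\end{lemma}

\begin{proof}
Let $x_1,\dots,x_g$ be a transcendence basis of $k_0/\mathbb Q$; then $k_0$ is finite over $\mathbb Q(x_1,\dots,x_g)$. The field $\mathbb Q_2$ is uncountable, so it has infinite transcendence degree over $\mathbb Q$, and we can embed $\mathbb Q(x_1,\dots,x_g)$ in $\mathbb Q_2$ by sending the $x_j$ to algebraically independent elements. Extend this to an embedding of $k_0$ in an algebraic closure of $\mathbb Q_2$, and let $k'$ be generated over $\mathbb Q_2$ by the image. It is generated by finitely many algebraic elements.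
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:counter}]
Since $m\ge4$, the set $\mathcal I$ contains the five subsets of $\{1,2,3,4\}$ with at least three elements, so $N\ge5$. Enumerate $\mathcal I=\{I_1,\dots,I_N\}$ and put $t_j=t_{I_j}$, $\sigma_0=\sigma_\varnothing$, $\sigma_j=\sigma_{I_j}$.

Suppose that $q$ is isotropic over $F$ or divisible by a $3$-fold Pfister form over $F$. This is witnessed by finitely many elements of $F$: the coordinates of an isotropic vector, or the slots of $\rho$, the diagonal entries of $\tau$ and the matrix of an isometry $q\simeq\rho\otimes\tau$. These rational functions have finitely many coefficients in $k$, which generate a subfield $k_0$ finitely generated over $\mathbb Q$. So the same property holds over $F_*=k_0(a_1,\dots,a_m)(t_1,\dots,t_N)$. Choose $k_0\subseteq k'$ by Lemma~\ref{lem:embed}, let $H=k'(a_1,\dots,a_m)$, and form the fields $E_j$ and forms $q_j$ of Proposition~\ref{prop:gluing} with $E_0=H$. Each $t_j$ is transcendental over $E_{j-1}$, so $F_*\subseteq H(t_1,\dots,t_N)\subseteq E_N$, and $q$ becomes $q_N$. Thus $q_N$ is isotropic or divisible by a $3$-fold Pfister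 form over $E_N$. The $\sigma_j$ are anisotropic over $H$ by Lemma~\ref{lem:hyperplanes}, all of dimension $2^m$, and $N\ge2$. By Proposition~\ref{prop:gluing}, $q_N$ is anisotropic, so some $3$-fold Pfister form over $H$ divides all $\sigma_\lambda$. This contradicts Proposition~\ref{prop:nocommon}.

Hence $q$ is anisotropic and not divisible by a $3$-fold Pfister form over $F$. By Lemma~\ref{lem:contain}, $p\subseteq\sigma_\varnothing\subseteq q$, so $p$ is anisotropic. By the same lemma, every $\sigma_\lambda$ is isotropic over $F(p)$, hence hyperbolic by (F4), and so $q_{F(p)}$ is hyperbolic. Finally, $2^{s+1}\ge n\ge5$ gives $s+1\ge3$, and divisibility by an $(s+1)$-fold Pfister form would imply divisibility by a $3$-fold one.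
\end{proof}

\begin{remark}\label{rem:hypotheses}
The hypothesis $n\ge5$ is used twice: for $N\ge2$ in Proposition~\ref{prop:gluing}, and for $s+1\ge3$. Characteristic $0$ is used to reach a residue field of characteristic $2$. For a field of odd characteristic every residue field has the same odd characteristic, so the method of Section~\ref{sec:dyadic} is not available there.
\end{remark}

\begin{proof}[Proof of Corollary~\ref{cor:sharp}]
Theorem~\ref{thm:positive} gives $r(2)\ge1$ and $r(n)\ge2$ for $n\ge3$. For the upper bounds it suffices to find, for each $n$, one pair $(p,q)$ with $q$ not divisible by a $2$-fold (if $n=2$) or $3$-fold (if $n\ge3$) Pfister form, since such a $q$ has no Pfister divisor with more slots either.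

For $n=2$ take $F=\mathbb Q(d)$ and $p=q=\langle1,-d\rangle$. This form is anisotropic since $d$ is not a square, it is hyperbolic over $F(p)=F(\sqrt d)$, and $4\nmid\dim q$.

For $n=3,4$ take $F=\mathbb Q(a,b)$ and $q=\langle\langle a,b\rangle\rangle=\langle1,-a\rangle\perp b\langle-1,a\rangle$. By (F6), $\langle1,-a\rangle$ is anisotropic over $\mathbb Q((a))$, and by (F6) again $q$ is anisotropic over $\mathbb Q((a))((b))\supseteq F$. Let $p=\langle1,-a,-b\rangle$ if $n=3$ and $p=q$ if $n=4$. Since $p\subseteq q$, the form $p$ is anisotropic, and the Pfister form $q$ is isotropic, hence hyperbolic, over $F(p)$. Moreover $8\nmid\dim q$.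

For $n\ge5$ take the forms of Theorem~\ref{thm:counter}.
\end{proof}

\begin{thebibliography}{9}

\bibitem{EKM}
Elman, Karpenko, Merkurjev, \emph{The Algebraic and Geometric Theory of Quadratic Forms}.

\bibitem{Lam}
Lam, \emph{Introduction to Quadratic Forms over Fields}.

\bibitem{Scully}
Stephen Scully, \emph{Hyperbolicity and near hyperbolicity of quadratic forms over function fields of quadrics}, arXiv:1609.07100 (2016).

\end{thebibliography}
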